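# Decomposing highly edge-connected graphs into copies of a fixed tree

## 1. Two copies of $K_5$ and a bridge

Take two disjoint copies of $K_5$, on vertices $1,\dots,5$ and $1',\dots,5'$, and add the single edge $11'$. The resulting graph has $10+10+1=21$ edges, a multiple of $3$. Can we split its edge set into copies of a tree with three edges? There are two such trees: the path with three edges, and the claw $K_{1,3}$.

For the path the answer is yes. Let one path be $2,1,1',2'$. It uses the bridge and one edge on each side, so each $K_5$ is left with the nine edges of $K_5-12$. These split into the three paths
$$1,3,2,4\qquad 1,5,3,4\qquad 1,4,5,2,$$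
whose edges are $13,23,24$; then $15,35,34$; then $14,45,25$. That is all nine. So there is a decomposition into seven paths.

For the claw the answer is no. Suppose there is a decomposition, and orient every edge away from the center of its claw. Every vertex is then the tail of a number of edges divisible by $3$. Add up the out-degrees over the left $K_5$. If $r$ is the number of edges leaving the left side along the bridge ($r=0$ or $1$), then the sum is $10+r$. It must be divisible by $3$, so $r\equiv 2\pmod 3$, which is impossible.

Large degrees do not help. Replace each $K_5$ by $K_n$ with $n\equiv2\pmod 3$. Then $\binom n2\equiv1\pmod3$, the total number of edges is again divisible by $3$, and the same count excludes a claw decomposition, although the minimum degree $n-1$ is as large as we like. What hurts is the thin cut. With four edges across the cut instead of one, the count would ask for $r_1\equiv r_2\equiv 2\pmod 3$ and $r_1+r_2=4$, and $r_1=r_2=2$ satisfies this. Edges across a cut carry residues from one dense part to the other, and there must be enough of them.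

So we ask: if the minimum degree may be as large as we please depending on the tree, how much edge-connectivity guarantees a decomposition into copies of a tree with $m$ edges?

## 2. Edge-connectivity linear in the size of the tree

Graphs are finite and trees have at least one edge. Multigraphs may have parallel edges, and loops only where mentioned. For a function $g$ on vertices, $g(X)=\sum_{v\in X}g(v)$. For a multigraph $H$, $\deg_H(v)$ is the degree of $v$, $d_H(X)$ is the number of edges with exactly one end in $X$, and $e_H(X)$ is the number of edges with both ends in $X$. The size of $G$ is $|E(G)|$.

**Definition.** $G$ is $\lambda$-edge-connected if $d_G(A)\ge\lambda$ for every nonempty proper vertex set $A$. (A one-vertex multigraph is $\lambda$-edge-connected for all $\lambda$.) $G$ admits a $T$-edge-decomposition if $E(G)$ can be partitioned into edge sets of copies of the tree $T$.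

The starting point, which we use as a black box, is the following.

**Fact 1 (known result).** For every tree $T$ there is a positive integer, which we call $l_T^0$, such that every $50|E(T)|^2$-edge-connected simple graph of size divisible by $|E(T)|$ and minimum degree at least $l^0_T$ admits a $T$-edge-decomposition.

The problem, whose source is Morteza Hasanvand, "Edge-decompositions of $O(m)$-edge-connected graphs into isomorphic copies of a fixed tree of size $m$", arXiv:2205.10871 (2022), is to prove or disprove that the quadratic bound can be made linear.

**Conjecture.** There is a positive integer $a$ such that for every tree $T$ there is a positive integer $l_T$ such that every $a|E(T)|$-edge-connected simple graph $G$ of size divisible by $|E(T)|$ with minimum degree at least $l_T$ admits a $T$-edge-decomposition.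

We shall prove it with $a=6$. The precise bound is in terms of a number about orientations. In an orientation, $d^+(v)$ and $d^-(v)$ denote out- and in-degree.

**Definition.** For $m\ge1$ let $\lambda_m$ be the least integer $\lambda\ge2$ such that for every $\lambda$-edge-connected loopless multigraph $H$ and every $p:V(H)\to\mathbb Z$ with $p(V(H))\equiv|E(H)|\pmod m$ there is an orientation of $H$ with $d^+(v)\equiv p(v)\pmod m$ for all $v$.

The congruence on $p(V(H))$ is necessary, because out-degrees add up to $|E(H)|$. The property is inherited by all larger $\lambda$. That some $\lambda$ works is part of the next statement.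

**Lemma 1.** $\lambda_m\le 3m$ for all $m$, and $\lambda_m\le3m-3$ for odd $m\ge3$.

**Theorem A.** For every tree $T$ with $m\ge1$ edges there is $l_T$ such that every $2\lambda_m$-edge-connected simple graph $G$ with $m\mid|E(G)|$ and minimum degree at least $l_T$ has a $T$-edge-decomposition. If $T$ is a star, $\lambda_m$-edge-connectivity suffices, with no degree condition. In particular $6m$-edge-connectivity suffices, so the conjecture holds with $a=6$; for odd $m\ge3$, $(6m-6)$-edge-connectivity suffices.

**Theorem B.** For $m\ge3$ and every $l$ there is a $(2m-3)$-edge-connected simple graph of minimum degree $\ge l$ and size divisible by $m$ with no $K_{1,m}$-edge-decomposition. Hence no real $a<2$ works in the conjecture.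

So the linear dependence on $|E(T)|$ is necessary, and the optimal integer constant satisfies $2\le a\le 6$. The "in particular" sentence of Theorem A follows from the first by Lemma 1, since $2\lambda_m\le6m$, and $2\lambda_m\le6m-6$ for odd $m\ge3$.

## 3. Stars and orientations modulo $m$

For $m=1$ there is nothing to prove: congruences modulo $1$ always hold, so $\lambda_1=2$, and every graph decomposes into single edges.

For $m=2$ we can find $\lambda_2$ by hand. Let $H$ be connected and $p(V)\equiv|E(H)|\pmod2$. Orient $H$ arbitrarily. The number of vertices where $d^+(v)\not\equiv p(v)\pmod 2$ is even, because $\sum_v(d^+(v)-p(v))=|E(H)|-p(V)$ is even. Pair these vertices up; for each pair take a path joining them and reverse every edge of it. This changes the parity of $d^+$ at the two ends, and at an inner vertex two edges are reversed, so the parity there is unchanged. After all pairs have been treated, every parity is right. Hence $\lambda_2=2$, the smallest value the definition permits.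

**Theorem A for stars.** Let $T=K_{1,m}$, and let $G$ be simple and $\lambda_m$-edge-connected with $m\mid|E(G)|$. Take $p=0$ in the definition of $\lambda_m$; the condition $p(V)=0\equiv|E(G)|$ holds. We get an orientation in which all out-degrees are divisible by $m$. Split the out-edges at each vertex into sets of size $m$. Since $G$ is simple, the heads of the out-edges at a vertex are distinct, so each set forms a $K_{1,m}$. Every edge is an out-edge of exactly one vertex, so this is a decomposition. $\blacksquare$

Conversely, for $m\ge2$ a $K_{1,m}$-decomposition gives such an orientation, as in Section 1. Thus for stars the problem is exactly one about orientations modulo $m$.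

## 4. Cliques joined along the complement of a Hamiltonian cycle

Before proving upper bounds, let us use stars to see that linear growth cannot be avoided. First $m=3$. Delete a Hamiltonian cycle from $K_6$: with vertices $0,\dots,5$ modulo $6$, what is left is the triangles $024$ and $135$ together with $03,14,25$, a triangular prism. Replace each vertex by a $K_5$ (ten edges, $10\equiv1\pmod 3$) and keep one edge between two of these cliques for each of the nine edges of the prism. The size is $60+9=69=3\cdot23$. In a claw decomposition, each $K_5$ would be left by $r_i\equiv2\pmod3$ of its three outer edges, so $r_i=2$; but $6\cdot2=12\ne9$. Here is the general version.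

**Proof of Theorem B.** Let $m\ge3$ and let $R$ be the complement of a Hamiltonian cycle in $K_{2m}$, a $(2m-3)$-regular graph on $2m$ vertices.

**Step 1 ($R$ is $(2m-3)$-edge-connected).** We need this to control the cuts of the final graph. Let $|X|=x$; passing to the complement, we may assume $1\le x\le m$. In $K_{2m}$, $x(2m-x)$ edges leave $X$, and at most $2x$ of them belong to the cycle. So $d_R(X)\ge x(2m-2-x)$. This is concave in $x$, so on $[1,m]$ its minimum is at an end. The values there are $2m-3$ at $x=1$ and $m(m-2)$ at $x=m$, and $m(m-2)-(2m-3)=(m-1)(m-3)\ge0$.

**Step 2 (the graph).** Now we replace vertices by dense pieces of the right residue. Let $n\ge\max\{2m-1,\,l+2\}$, and let $C_1,\dots,C_{2m}$ be disjoint copies of $K_n$ minus a matching of at most $m-1$ edges, chosen so that $|E(C_i)|\equiv1\pmod m$. This is possible because removing $0,1,\dots,m-1$ edges runs through all residues, and $K_n$ has a matching of $m-1$ edges. For each edge $ij$ of $R$ add one edge between $C_i$ and $C_j$. Call the result $G$. It is simple with minimum degree at least $n-2\ge l$. Since $|E(R)|=m(2m-3)$, we have $|E(G)|\equiv2m+m(2m-3)\equiv0\pmod m$.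

**Step 3 (cuts of $G$).** We check that $G$ is $(2m-3)$-edge-connected. Suppose a cut splits some $C_i$ into parts of $x$ and $n-x$ vertices. At most $\min(x,n-x)$ matching edges are missing between the parts, so the cut has at least $x(n-x)-\min(x,n-x)$ edges. By symmetry let $x\le n/2$; the bound is then $x(n-1-x)$, concave in $x$, with value $n-2$ at $x=1$ and $\frac n2(\frac n2-1)$ at $x=n/2$. The latter is at least $n-2$ because $(\frac n2-1)(\frac n2-2)\ge0$ for $n\ge4$, and $n\ge 2m-1\ge5$. So such a cut has at least $n-2\ge2m-3$ edges. A cut splitting no $C_i$ is a cut of $R$ and has at least $2m-3$ edges by Step 1.

**Step 4 (no decomposition).** Now we count residues. Suppose there is a $K_{1,m}$-decomposition, and orient each edge away from the center of its star. All out-degrees are divisible by $m$. Let $r_i$ be the number of edges between different pieces that leave $C_i$. Summing out-degrees over $C_i$ gives $|E(C_i)|+r_i\equiv0$, so $r_i\equiv-1\pmod m$. Since $0\le r_i\le2m-3<2m-1$, we get $r_i=m-1$ for every $i$. Then $\sum_ir_i=2m(m-1)$, whereas $\sum_ir_i=|E(R)|=m(2m-3)$. This is a contradiction.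

Finally, if $a<2$ is real, then $am\le2m-3$ for all large $m$. So $am$-edge-connectivity does not suffice for $T=K_{1,m}$, whatever $l_T$ is. $\blacksquare$

## 5. Prescribing out-degrees modulo an even number

We now prove Lemma 1. Two facts are needed.

**Fact 2 (Lovász–Thomassen–Wu–Zhang, JCTB 103 (2013) 587–598).** Let $K\ge3$ be odd. For every $(3K-3)$-edge-connected loopless multigraph $H$ and every $b:V(H)\to\mathbb Z$ with $b(V)\equiv0\pmod K$ there is an orientation with $d^+(v)-d^-(v)\equiv b(v)\pmod K$ for all $v$.

**Fact 3 (Hakimi).** $H$ has an orientation with $d^+=o$ if and only if $o(V)=|E(H)|$ and $o(X)\ge e_H(X)$ for all $X$.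

For instance, the triangle has an orientation with out-degrees $(2,1,0)$, but none with $(0,0,3)$: the first two vertices span an edge, yet $o$ gives them $0$ in total.

**Step 1 (odd $m$).** Here Fact 2 does everything. Let $m\ge3$ be odd, let $H$ be $(3m-3)$-edge-connected and loopless, and let $p(V)\equiv|E(H)|\pmod m$. Put $K=m$ and $b=2p-\deg_H$. Then $b(V)=2(p(V)-|E(H)|)\equiv0\pmod m$. In the orientation from Fact 2, $d^+-d^-=2d^+-\deg_H$, so $2d^+\equiv2p\pmod m$, and $d^+\equiv p\pmod m$ since $m$ is odd. For $m=1$ there is nothing to prove.

For even $m$ this breaks at the last division: we would need $2d^+\equiv2p$ modulo $2m$, and Fact 2 speaks only about odd moduli. A residue modulo an odd number says nothing by itself about a residue modulo an even number. The way out is to use the neighboring odd modulus and then rescale.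

From now on $k=m$ is even, $K=k+1$, and $H$ is loopless and $3k$-edge-connected; note $3k=3K-3$. We may assume $|V(H)|\ge2$, since on a single vertex there is nothing to prove. Write $\deg=\deg_H$.

**Step 2 (balances).** We translate orientations into functions that can be rescaled. For an orientation put $D=d^+-d^-$. Then
$$D(V)=0,\qquad D\equiv\deg\pmod2,\qquad |D(X)|\le d_H(X)\ \text{ for all }X,\tag{1}$$
the last because edges inside $X$ cancel in $D(X)$. Conversely, every integer function $D'$ with the three properties in (1) comes from an orientation with $d^+=o:=(\deg+D')/2$. Indeed $o$ is integral, $o(V)=|E(H)|$, and since $\deg(X)=2e_H(X)+d_H(X)$,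
$$o(X)=e_H(X)+\tfrac12\bigl(d_H(X)+D'(X)\bigr)\ge e_H(X),$$
so Fact 3 applies.

Now let $p$ be given with $p(V)\equiv|E(H)|\pmod k$. As $\sum_v(2p(v)-\deg(v))=2(p(V)-|E(H)|)\in2k\mathbb Z$, we can adjust $2p-\deg$ by a multiple of $2k$ at one vertex to get an integer function $\tau\equiv2p-\deg\pmod{2k}$ with $\tau(V)=0$. Our aim is a balance $D'$ with $D'\equiv\tau\pmod{2k}$.

What does Fact 2 offer? If $b$ is integral with $b\equiv\deg\pmod2$ and $b(V)=0$, it gives an orientation with $D\equiv b\pmod K$. Also $D\equiv\deg\equiv b\pmod2$, and $K$ is odd, so $D=b+2Kn$ with $n$ integral; summing over $V$ gives $n(V)=0$. So we can hit a coset of $2K\mathbb Z^V$ and want to hit one of $2k\mathbb Z^V$. The function $D'=\tau+2kn$ lies in the right coset, and with $\rho=\tau K/k$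
$$D'=\tau+2kn=\tfrac kK(\rho-b+D).\tag{2}$$
The factor $k/K<1$ shrinks $D$ and leaves a little room under the bound $d_H(X)$. The error $\rho-b$ must fit into this room, and that is the following rounding statement.

**Claim.** For every $\rho:V\to\mathbb R$ with $\rho(V)=0$ there is $b:V\to\mathbb Z$ with $b\equiv\deg\pmod2$, $b(V)=0$, and $|b(X)-\rho(X)|\le d_H(X)/k$ for all $X\subseteq V$.

Call $C\ge0$ valid if the claim holds, for all $\rho$, with $C\,d_H(X)$ in place of $d_H(X)/k$. For example, if $H$ has two vertices then $\rho=(r,-r)$, and $b=(B,-B)$ with $B$ the nearest integer of the right parity has error at most $1$, while $d_H(X)/k\ge3$ for the only cuts. In general a single rounding is not accurate enough, so we round roughly and then improve.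

**Step 3 ($C=1$ is valid).** This is the rough rounding, along a tree. Take a rooted spanning tree $t$ of $H$, and let $S_v$ be the set consisting of $v$ and its descendants. For each non-root $v$ choose an integer $B(v)\equiv\deg(S_v)\pmod2$ with $|B(v)-\rho(S_v)|\le1$; integers of a given parity are spaced by $2$, so this is possible. Put $B(\text{root})=0$. This has the parity of $\deg(V)$, which is even, and it equals $\rho(V)$. Let
$$b(v)=B(v)-\sum_{c\text{ child of }v}B(c).$$
Then $b(v)\equiv\deg(S_v)-\sum_c\deg(S_c)=\deg(v)\pmod2$, and $b(V)=B(\text{root})=0$ by telescoping. In the same way $\rho(v)=\rho(S_v)-\sum_c\rho(S_c)$. So $b(X)-\rho(X)$ is the sum, over tree edges $cc'$ with $c'$ the parent of $c$, of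
$$\bigl(B(c)-\rho(S_c)\bigr)\bigl(1_{c\in X}-1_{c'\in X}\bigr);$$
the root contributes nothing as $B(\text{root})=\rho(V)$. Each summand is at most $1$ in absolute value, and it is nonzero only for tree edges with exactly one end in $X$. Hence $|b(X)-\rho(X)|\le d_t(X)\le d_H(X)$.

**Step 4 (if $C$ is valid, so is $(1+C)/K$).** This is the improvement, and Fact 2 provides it: magnify by $K$, round there, and then divide by $K$ exactly. Given $\rho$, pick an integer function $x$ with $x\equiv\deg\pmod2$ and $x(V)=0$ (possible as $\deg(V)$ is even). Apply validity of $C$ to $K(\rho-x)$: there is $y\equiv\deg\pmod2$ with $y(V)=0$ and $|y(X)-K(\rho-x)(X)|\le C\,d_H(X)$ for all $X$. By Fact 2 and parity there is an orientation with $D=y-2Kn$, $n$ integral, $n(V)=0$. Put $b=x+2n$. Then $b\equiv\deg\pmod2$, $b(V)=0$, and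
$$K(b-\rho)=-K(\rho-x)+2Kn=\bigl(y-K(\rho-x)\bigr)-D .$$
By (1), $K|b(X)-\rho(X)|\le(C+1)d_H(X)$.

**Step 5 (proof of the Claim).** We pass to the limit. Let $C^*$ be the infimum of the valid $C$; it exists by Step 3. By Step 4, $C^*\le(1+C)/K$ for every valid $C$, so $C^*\le(1+C^*)/K$, that is, $C^*\le1/(K-1)=1/k$. Fix $\rho$, and take valid $C_i\to C^*$ with corresponding functions $b_i$. The inequalities for singletons bound each $b_i(v)$, so only finitely many functions occur; some $b$ occurs infinitely often and satisfies all inequalities with $C^*$. This proves the Claim.

**Step 6 (end of the proof of Lemma 1).** We insert the Claim into (2). With $\tau$ from Step 2, let $\rho=\tau K/k$, let $b$ be as in the Claim, and let $D=b+2Kn$ and $D'$ be as in (2). Then $D'(V)=0$, and $D'\equiv\tau\equiv\deg\pmod2$ because $2k$ is even. Moreover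
$$|D'(X)|\le\tfrac{k}{k+1}\Bigl(\tfrac1k+1\Bigr)d_H(X)=d_H(X)\qquad\text{for all }X.$$
By Step 2 there is an orientation with $d^+=o=(\deg+D')/2$. Finally $2o=\deg+D'\equiv\deg+\tau\equiv2p\pmod{2k}$, so $o\equiv p\pmod k$. $\blacksquare$

## 6. Orienting the edges between dense clusters, and the hub that blocks it

From here on $T$ is not a star, so $m\ge3$. Fix notation for $T$. Let $t_0$ be the penultimate vertex of a longest path of $T$. This path has at least four vertices, so $t_0$ has exactly one non-leaf neighbor $t_1$: the next vertex of the path is not a leaf, and any other non-leaf neighbor would give a longer path. Its remaining neighbors are leaves $\ell_1,\dots,\ell_\kappa$, with $1\le\kappa\le m$. Root $T$ at $t_0$. For $s\ne t_0$, $T_s$ is the subtree formed by $s$ and its descendants, rooted at $s$. Let $T^-_{t_0}=T-\ell_1$, rooted at $t_0$; it has $m-1$ edges. For the path with three edges, $T$ is $\ell_1,t_0,t_1,s$ in this order, $\kappa=1$, $T_{t_1}$ is the edge $t_1s$, and $T^-_{t_0}$ is the path $t_0,t_1,s$.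

Fact 1 handles graphs of huge edge-connectivity. So we break $G$ into parts that are hugely connected, with thin cuts between them. Let $h$ be a large number, fixed in Section 9.

**Definition.** A nonempty set $S\subseteq V(G)$ is good if $|S|=1$ or $G[S]$ is $h$-edge-connected. The maximal good sets are called classes. A class is trivial if it is a single vertex.

The union of two intersecting good sets $S,S'$ is good. Indeed, let $A$ be a nonempty proper subset of $S\cup S'$. If $A$ split neither $S$ nor $S'$, then, as these intersect, $A$ would contain both or neither. So $A$ splits one of them, and that one alone contributes at least $h$ edges to the cut. Hence the classes partition $V(G)$. Let $E(Q)$ be the set of edges between different classes, and $Q$ the multigraph obtained by contracting the classes. For $v$ in a class $C$ let $d_Q(v)$ be the number of edges of $E(Q)$ at $v$ and $d_C(v)$ its degree in $G[C]$. Write $E(C)=E(G[C])$.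

A sensible first approach is this. Orient $E(Q)$, and for every edge $x\to y$ start a copy of $T$ with $x$ as $t_0$ and $y$ as $\ell_1$; embed the other $m-1$ edges inside the class of $x$. Class $C$ then loses $(m-1)d^+(C)\equiv-d^+(C)$ edges, where $d^+(C)$ is the out-degree of the node $C$ of $Q$. What remains in $C$ has size divisible by $m$ if and only if
$$d^+(C)\equiv-|E(C)|\pmod m .$$
The sum of the right-hand sides is $-\sum_C|E(C)|\equiv|E(Q)|$, as $m$ divides $|E(G)|$. So if $Q$ is $\lambda_m$-edge-connected, the definition of $\lambda_m$ supplies the orientation, and Fact 1 finishes inside each class. This succeeds when every class is nontrivial and every vertex has few edges in $E(Q)$ and many inside its class: we can then set aside a highly connected part of each class and embed the pieces in the rest. The lemmas of Section 8 do exactly this.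

**Example (hubs and cliques).** Let $\lambda=\lambda_m$ and $2\lambda<h$. Take $M$ disjoint cliques $K_n$ with $n>h$, and $2\lambda$ further vertices, the hubs. Join each hub to exactly one vertex of each clique, where $M\ge2\lambda$. This graph is $2\lambda$-edge-connected: a cut that splits a clique has at least $n-1$ edges, and any other cut is a cut of $K_{2\lambda,M}$. If $n$ is a multiple of $2m$ and $M$ a multiple of $m$, the size is divisible by $m$; and the minimum degree is as large as we like. Each clique is good. Suppose $S$ is good with $|S|\ge2$. If $S$ meets a clique $D$ and $S\not\subseteq D$, then at most $2\lambda<h$ edges leave $D\cap S$ within $G[S]$, a contradiction. If $S$ meets no clique, it consists of hubs, which are pairwise nonadjacent, again a contradiction. So the classes are the cliques and the single hubs.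

In this graph the approach stops at a hub $v$. All edges at $v$ belong to $E(Q)$, and there is no interior in which to embed $m-1$ edges. If $v\to y$ and $v$ is to be $t_0$, then the edges $t_0t_1$ and $t_0\ell_2,\dots$ must themselves be edges of $E(Q)$ at $v$, which have been oriented too. The vertex used for $t_1$ lies in some clique, and the subtree $T_{t_1}$ is charged to that clique. So the number of edges lost by a clique depends on how the edges at all the hubs are oriented and grouped, and is no longer a function of the out-degree of that clique alone. The congruence that we solved has disappeared.

The same obstacle occurs in nontrivial classes. Identify one hub with a vertex of a new clique $K_n$. The new clique is a class by the argument above, but this vertex has only $n-1$ edges inside its class and $M$ outside, where $M$ may be much larger. It cannot be the start of one copy for each of its outer edges.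

## 7. Directed trails through the hubs

Here is how to get past this point. At a vertex $v$ with very many outer edges we use only about half of them as oriented edges; the set of all oriented edges will be called $F$. At $v$ we pair up the edges of $F$, and require that in each pair one edge enters $v$ and one leaves $v$, whatever the orientation. In other words, we orient trails that pass through $v$. Then the number of oriented edges leaving $v$ is a fixed number $q(v)$. So before any orientation is chosen, we can build at $v$, from outer edges that are not in $F$, exactly the right number of copies of $T$ minus some leaves at $t_0$, with $q(v)$ open places in total for those leaves. The $q(v)$ oriented edges leaving $v$ will fill the open places. Which edges they are depends on the orientation; how many does not.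

All the freedom then sits in the trails, and these run between nontrivial classes. They form a multigraph $R$ on the nontrivial classes. If $R$ is $\lambda_m$-edge-connected, we can prescribe its out-degrees modulo $m$. The number of edges lost by a class is again an affine function of its out-degree, now in $R$, with slope $m-1\equiv-1$.

What makes the connectivity survive is splitting off.

**Fact 4 (Lovász splitting; *Combinatorial Problems and Exercises*, Problem 6.53).** Let $\lambda\ge2$, and let $s$ be a vertex of even degree in a loopless multigraph $H$ with $d_H(X)\ge\lambda$ for all $\emptyset\ne X\subsetneq V(H)\setminus\{s\}$. Then the edges at $s$ can be paired so that replacing each pair $sx,sy$ by an edge $xy$ and deleting $s$ gives a $\lambda$-edge-connected multigraph on $V(H)\setminus\{s\}$. (If $x=y$ a loop arises; loops do not affect cuts.)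

For example, let $s$ be joined by two edges to each of $a$ and $b$, with no other edges, and $\lambda=2$. Pairing each $sa$ with an $sb$ gives two parallel edges $ab$, which is $2$-edge-connected. Pairing the two edges $sa$ with each other gives only loops and disconnects $a$ from $b$. The content of the fact is that a good pairing exists.

The factor $2$ in $2\lambda_m$ comes from the phrase "about half": $F$ must stay $\lambda_m$-edge-connected at the level of classes while leaving many edges at each busy vertex for building.

## 8. Halving degrees and embedding rooted trees

We need the following standard facts.

**Fact 5 (Nash-Williams 1960).** A $2t$-edge-connected multigraph has a $t$-arc-connected orientation with $|d^+(v)-d^-(v)|\le1$ for all $v$.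

**Fact 6 (Edmonds 1973).** A $t$-arc-connected digraph has $t$ arc-disjoint spanning out-arborescences from any given root. (In a spanning out-arborescence the root has in-degree $0$, every other vertex has in-degree $1$, and every vertex is reachable from the root.)

**Fact 7 (König).** A bipartite multigraph of maximum degree at most $N$ has a proper $N$-edge-coloring.

**Fact 8 (Euler).** Every multigraph has an orientation with $|d^+(v)-d^-(v)|\le1$ for all $v$. (Join a new vertex to all odd vertices, orient each component along an Euler tour, and delete the new vertex.)

**Lemma 2.** A $2t$-edge-connected multigraph $H$ contains $t$ edge-disjoint spanning trees whose union $U$ satisfies $\deg_U(v)\le t+\lceil\deg_H(v)/2\rceil$ for all $v$.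

**Proof.** Take the orientation of Fact 5 and $t$ arc-disjoint spanning out-arborescences by Fact 6. In their union each vertex has in-degree at most $t$ and out-degree at most $d^+(v)\le\lceil\deg_H(v)/2\rceil$. $\square$

The second lemma embeds many small rooted trees at once, edge-disjointly, with prescribed roots. A demand is a pair $(v,S)$ of a vertex $v$ and a rooted tree $S$ whose root is to be placed at $v$. For example, with $T$ the three-edge path, the demand $(v,T^-_{t_0})$ asks for a path with two edges starting at $v$.

**Lemma 3.** Let $m\ge1$, $N=(4m)^m$, $H$ a simple graph, and $a:V(H)\to\mathbb Z_{\ge0}$ with $\deg_H(v)\ge2N(m\,a(v)+m+1)+1$ for all $v$. Consider a list of demands $(v,S)$, where $S$ is a rooted tree with at most $m$ edges whose root is to be placed at $v$, and each $v$ occurs in at most $a(v)$ demands. Then the non-root vertices of all trees can be placed one at a time at vertices of $H$ so that parent–child pairs are mapped to edges of $H$, all edges used (over all demands) are distinct, and each newly placed vertex avoids a set of at most $m+1$ vertices revealed just before it is placed.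

**Proof.** The danger is that many trees arrive at the same vertex $u$ and ask for more edges than $u$ has. We therefore use different edges for different depths, with many more edges at greater depth, and we make sure that the number of arrivals at $u$ is bounded in terms of the degree of $u$.

**Step 1 (an even splitting of the edges).** We want to divide the edges into $N$ layers in which the degrees are nearly equal. Orient $H$ with $|d^+-d^-|\le1$ by Fact 8. View each arc $uw$ as an edge $u^+w^-$ of a bipartite graph on $\{u^+\}\cup\{u^-\}$. Split every vertex of this bipartite graph into vertices of degree $N$ and at most one of degree less than $N$, distributing its edges arbitrarily, and color the edges properly with $N$ colors by Fact 7. A vertex of degree $N$ sees every color exactly once, and a vertex of smaller degree sees each color at most once. Put $f(u)=\lfloor d^+(u)/N\rfloor$. In each color class, $u$ has out-degree at least $f(u)$ and in-degree at most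
$$\Bigl\lceil \frac{d^-(u)}N\Bigr\rceil\le\Bigl\lceil\frac{d^+(u)+1}N\Bigr\rceil\le f(u)+1 .$$
As $d^+(u)\ge(\deg_H(u)-1)/2$, we have $f(u)\ge m\,a(u)+m+1\ge1$.

**Step 2 (layers for the depths).** Now we assign edges to depths. Let $c_i=(4m)^{i-1}$, and let $H_1,\dots,H_m$ be disjoint unions of $c_1,\dots,c_m$ color classes; this is possible since $\sum_{i\le m}c_i\le(4m)^m=N$. Place the depth-$1$ vertices of all demands, then the depth-$2$ vertices of all demands, and so on. If a tree vertex of depth $i-1$ sits at $u$, then each of its children is placed at the head of an unused out-arc of $u$ in $H_i$. Each edge of $H$ is one arc in one color class, so the edges used are distinct.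

**Step 3 (there is always a free arc).** It remains to see that the placement never gets stuck. Let $n_i(u)$ be the number of tree vertices of depth $i-1$ placed at $u$. At most $m\,n_i(u)$ children are placed from $u$ at level $i$. Distinct out-arcs of $u$ have distinct heads as $H$ is simple, so at most $m+1$ of them lead to forbidden vertices. Hence it suffices that $d^+_{H_i}(u)\ge m\,n_i(u)+m+1$. For $i=1$ we have $n_1(u)\le a(u)$ and $d^+_{H_1}(u)\ge f(u)\ge m\,a(u)+m+1$. For the step from $i$ to $i+1$: each depth-$i$ vertex placed at $u$ arrived along its own in-arc of $u$ in $H_i$, so $n_{i+1}(u)\le d^-_{H_i}(u)\le c_i(f(u)+1)$. Writing $f=f(u)\ge1$,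
$$m\,n_{i+1}(u)+m+1\le mc_i(f+1)+m+1\le2mc_if+2mc_if=c_{i+1}f\le d^+_{H_{i+1}}(u).\qquad\square$$

## 9. Constants, an ordering of the classes, and a reserve in each

We begin the proof of Theorem A for a non-star $T$. Put
$$\lambda=\lambda_m,\qquad b=\max\{50m^2,l^0_T\},\qquad N=(4m)^m,$$
$$h=2b+2\lambda+3+4N(m\lambda+2m+1),\qquad L_1=4hm+2m+h,\qquad L=60hm,$$
$$l_T=2L+2b+3+4N(mL+m+1).$$
Roughly, $h$ is the connectivity inside classes, $L$ is the number of outer edges from which on a vertex is treated like a hub, and $L_1$ is the least number of oriented edges that we want at such a vertex. Let $G$ be simple and $2\lambda$-edge-connected, with $m\mid|E(G)|$ and minimum degree at least $l_T$. Form the classes as in Section 6, with this $h$.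

If there is only one class, then $G$ is not a single vertex (its minimum degree is positive), so $G$ is $h$-edge-connected with $h\ge b\ge50m^2$ and has minimum degree at least $h\ge b\ge l_T^0$; Fact 1 finishes. Assume from now on that there are at least two classes.

**Step 1 (an order of the classes).** Copies will be built from one class to the next in a fixed direction, and we need every vertex to have a bounded number of edges in one of the two directions. First, any $q\ge1$ classes span at most $(h-1)(q-1)$ edges of $Q$. This is trivial for $q=1$. For $q\ge2$ the union of the classes is not good, by maximality, so the graph it induces has a cut of at most $h-1$ edges. This cut splits no class, since a nontrivial class would contribute at least $h$ edges. So both sides are unions of classes, $q_1$ and $q_2$ of them with $q_1+q_2=q$, and by induction the number of edges is at most $(h-1)(q_1-1)+(h-1)(q_2-1)+(h-1)=(h-1)(q-1)$.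

Hence the multigraph induced by any nonempty set of classes has average degree less than $2h$, and so has a node of degree at most $2h$. Removing such nodes successively, we order the classes $Q_1,\dots,Q_n$ so that each $Q_i$ sends at most $2h$ edges to $\bigcup_{j>i}Q_j$.

**Definition.** For $e\in E(Q)$ between $Q_i$ and $Q_j$, $i<j$, the end in $Q_i$ is the lower end and the end in $Q_j$ is the upper end. The edge $e$ is an up-edge of its lower end and a down-edge of its upper end.

Each class, hence each vertex, has at most $2h$ up-edges. In the hub-and-clique example we may put the cliques first and the hubs last: each clique sends $2\lambda\le2h$ edges up, and all edges at a hub are its down-edges. In general, a trivial class $\{v\}$ has at least $l_T-2h>0$ down-edges. As $Q_1$ has no down-edges, $Q_1$ is nontrivial.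

**Definition.** A vertex $v$ is busy if $d_Q(v)\ge L$.

Trivial vertices are busy, since all their at least $l_T\ge L$ edges are in $E(Q)$. A non-busy vertex therefore lies in a nontrivial class $C$, and $d_C(v)\ge l_T-L$. In the example with large $M$ the hubs are busy; so is the hub that was identified with a vertex of a new clique. All other vertices of cliques have $d_Q(v)\le2\lambda<L$ and are not busy.

**Step 2 (a reserve in each nontrivial class).** We set aside a part of each nontrivial class that the copies will not touch, so that Fact 1 can be applied at the end, and check that enough edges remain for Lemma 3. For a nontrivial class $C$, $G[C]$ is $h$-edge-connected and $h\ge2b$. By Lemma 2 with $t=b$, it contains a spanning subgraph $U_C$ that is a union of $b$ edge-disjoint spanning trees, hence is $b$-edge-connected, with $\deg_{U_C}(v)\le b+\lceil d_C(v)/2\rceil$. Put $C_2=G[C]-E(U_C)$, so that $\deg_{C_2}(v)\ge\lfloor d_C(v)/2\rfloor-b$. For all $v\in C$ we have $d_C(v)\ge h$, so $\deg_{C_2}(v)\ge\frac{h-1}2-b=\lambda+1+2N(m\lambda+2m+1)$. For non-busy $v$ we have $\deg_{C_2}(v)\ge\frac{l_T-L-1}2-b=\frac L2+1+2N(mL+m+1)$. Therefore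
$$\begin{aligned}\deg_{C_2}(v)&\ge2N(m(\lambda+1)+m+1)+1&&\text{for all }v\in C,\\ \deg_{C_2}(v)&\ge2N(mL+m+1)+1&&\text{for non-busy }v\in C.\end{aligned}\tag{3}$$

We shall remove edge-disjoint copies of $T$ that cover all of $E(Q)$ and use, inside each nontrivial $C$, only edges of $C_2$, in such a way that the number of edges left in each $C$ is divisible by $m$. Fact 1 then applies to what is left of each $C$.

## 10. The set $F$ and its pairing at busy vertices

**Step 1 (a sparse connected set $F_0$).** We select about half of $E(Q)$ at each busy vertex, so that between any two groups of classes at least $\lambda$ selected edges run. Let $Q^+$ be the following multigraph. Its nodes are all busy vertices, and a node $c_C$ for each nontrivial class $C$. Its real edges are those of $E(Q)$: an end at a busy vertex is attached to that vertex, and an end at a non-busy vertex of $C$ is attached to $c_C$. In addition, for each busy $v$ in a nontrivial class $C$ there are $2\lambda$ parallel virtual edges $vc_C$. There are no loops, since the ends of an edge of $E(Q)$ lie in different classes.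

$Q^+$ is $2\lambda$-edge-connected. A cut separating some busy $v$ in a nontrivial class $C$ from $c_C$ contains $2\lambda$ virtual edges. Any other cut corresponds to a cut of $G$ that splits no class, and so has at least $2\lambda$ edges. Let $U\subseteq Q^+$ be given by Lemma 2 with $t=\lambda$, and put $F_0=E(U)\cap E(Q)$. A busy $v$ has degree at most $d_Q(v)+2\lambda$ in $Q^+$, so
$$d_{F_0}(v)\le\lambda+\lceil(d_Q(v)+2\lambda)/2\rceil\le d_Q(v)/2+2\lambda+1 .\tag{4}$$
Moreover, for every nonempty proper set $\mathcal X$ of classes, at least $\lambda$ edges of $F_0$ leave $\mathcal X$: each of the $\lambda$ trees crosses the corresponding cut of $Q^+$, and this cut contains no virtual edge.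

**Step 2 (enlarging $F_0$ to $F$).** Later we need many edges of $F$ at every busy vertex, and an even number at trivial ones. Start with $F=F_0$. Process the classes in the order $Q_n,\dots,Q_1$, and the busy vertices $v$ in each. At $v$, add to $F$ down-edges of $v$ not yet in $F$, one at a time, until $d_F(v)\ge L_1$ and, if $v$ is trivial, $d_F(v)$ is even.

We check that this is possible and does not overshoot. An edge added while another vertex $w$ is processed has $w$ as its upper end. If it is incident with $v$, it is an up-edge of $v$, and $w$ lies in a class of larger index than that of $v$. So such edges are added before $v$ is processed, there are at most $2h$ of them, and $d_F(v)$ is final once $v$ has been processed. By (4), when the processing of $v$ begins, $d_F(v)\le d_Q(v)/2+2\lambda+1+2h$. The processing raises $d_F(v)$ to at most $L_1+1$, or else adds at most one edge for parity. Hence throughout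
$$d_F(v)\le\max\{L_1+1,\ d_Q(v)/2+2\lambda+2+2h\}\le d_Q(v)/2+3h,$$
using $L_1\le L/2\le d_Q(v)/2$ and $h\ge2\lambda+2$. Since $v$ has at least $d_Q(v)-2h$ down-edges, at least $d_Q(v)-2h-d_F(v)\ge d_Q(v)/2-5h>0$ of them are not in $F$ throughout. So there is always an edge to add, and at the end
$$L_1\le d_F(v)\le d_Q(v)/2+3h\qquad\text{for busy }v,\tag{5}$$
$$\#\{\text{down-edges of }v\text{ not in }F\}\ge d_Q(v)/2-5h\qquad\text{for busy }v.\tag{6}$$

**Step 3 (splitting off the busy vertices).** This step produces the pairing at busy vertices while keeping connectivity $\lambda$ among the nontrivial classes. Let $F^+$ be defined like $Q^+$, but with real edges $F$ and with $p_v\in\{\lambda,\lambda+1\}$ virtual edges $vc_C$ for each busy $v$ in a nontrivial class $C$, where $p_v$ is chosen so that $d_F(v)+p_v$ is even. All busy nodes have even degree in $F^+$; for trivial ones this is Step 2. $F^+$ is $\lambda$-edge-connected: a cut separating some $v$ from its $c_C$ contains at least $\lambda$ virtual edges, and any other cut corresponds to a nonempty proper set of classes and contains $\lambda$ edges of $F_0$.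

Split off all busy nodes one after another by Fact 4. At every stage each current edge represents a trail of $F^+$-edges whose inner nodes are already processed busy nodes, and these trails are edge-disjoint. Loops are treated as follows. A loop arising at a not yet processed busy node $s$ represents a closed trail with at least two $F^+$-edges; its two end-edges at $s$ are distinct, we pair them at $s$ and discard the loop. The parity of the degree of $s$ and all cuts are unaffected. A loop arising at a node $c_C$ is set aside and added back at the end; it does not affect cuts or degrees of busy nodes. So Fact 4 is always applied to a loopless multigraph with all cuts of size at least $\lambda$, and $\lambda\ge2$ by definition.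

In the end, the $F^+$-edges at each busy node are perfectly paired. The pairing decomposes $F^+$ into closed trails through busy nodes only, and trails with both ends at nodes $c_C$ whose inner nodes are busy. The latter are the edges of a multigraph $R$ on the nodes $c_C$, with loops allowed, and
$$d_R(X)\ge\lambda\quad\text{for all nonempty proper sets }X\text{ of nodes of }R.$$
Every virtual edge has an end at some $c_C$, so it is an end-edge of one of the latter trails. In the hub-and-clique example there are no virtual edges, and every edge of $R$ is a trail $c_C,v,c_{C'}$ through one hub $v$.

**Step 4 (counting the pairs).** We record how many pairs there are. At a busy $v$ let $q(v)$ be the number of (real, real) pairs and $u(v)\le p_v\le\lambda+1$ the number of (real, virtual) pairs, with $u(v)=0$ for trivial $v$. Then $d_F(v)=2q(v)+u(v)$. By (5), $L_1=4hm+2m+h$ and $h\ge\lambda+1$,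
$$2hm+m\le q(v)\le d_Q(v)/4+2h.\tag{7}$$

**Step 5 (orienting $F$ along trails).** We now connect orientations of $R$ with orientations of the edges of $F$.

**Definition.** An attached end at a nontrivial class $C$ is a pair $(e,v)$, where $v\in C$ is an end of $e\in F$, and either $v$ is non-busy, or $v$ is busy and $e$ is paired at $v$ with a virtual edge. Let $R'$ be $R$ minus the loops that consist of two virtual edges paired with each other.

For example, an edge $e=xy$ of $F$ with $x\in C$ and $y\in C'$ both non-busy is a one-edge trail from $c_C$ to $c_{C'}$, and it yields the two attached ends $(e,x)$ at $C$ and $(e,y)$ at $C'$.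

The ends of edges of $R'$ at $c_C$ correspond bijectively to the attached ends at $C$: an end of a trail at $c_C$ is either a real edge $e$ attached at a non-busy $v\in C$, or a virtual edge $vc_C$ paired at $v$ with a real edge $e$. (A virtual edge paired at $v$ with another virtual edge forms the closed walk $c_C,v,c_C$, and this loop has been removed.)

Let $\omega$ be an orientation of $R'$. Fix once and for all an orientation of each closed trail as a directed closed trail. Every edge of $F$ lies in an edge of $R'$ or in a closed trail, so together these orient all edges of $F$ along trails. There are two consequences. First, each (real, real) pair at a busy $v$ has exactly one edge leaving $v$. Second, for an attached end $(e,v)$ at $C$, the edge $e$ leaves $v$ if and only if the corresponding end of the $R'$-edge is out at $c_C$; in this case we call $(e,v)$ out. So the number of out attached ends at $C$ is $d^+_\omega(c_C)$, where a loop of $R'$ contributes $1$.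

In the construction, an $F$-edge oriented $x\to y$ will have $x$ in the role of $t_0$ and $y$ in the role of some leaf $\ell_i$.

## 11. Building the copies from the top class down

A partial copy is a part of a copy of $T$ under construction: some vertices of $G$ carry distinct roles in $V(T)$, and some edges have been assigned. We always keep the vertices of a partial copy distinct.

**Step 1 (the part that does not depend on $\omega$).** Here every edge of $E(Q)\setminus F$ is put into a partial copy, and open places for the oriented edges are prepared. Process the classes in the order $Q_n,\dots,Q_1$ and the vertices $v$ in each. When $v$ is processed, each up-edge of $v$ is either in $F$ or was already assigned, at its upper end, to one partial copy $P$ in which $v$ has a role $s'\in V(T)$. In this situation either the upper end has the role of the parent of $s'$, or $s'=t_0$ and the upper end has the role $\ell_1$; all rules below respect this. A vertex enters a partial copy at most once, because the vertices are kept distinct, and it enters as the lower end of one edge unless it starts the copy. So distinct up-edges of $v$ not in $F$ lie in distinct partial copies. We deal with the down-edges of $v$ not in $F$.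

If $v$ is busy:

1. For each up-edge of $v$ not in $F$, with partial copy $P$ and role $s'$ of $v$, and for each child $s''$ of $s'$ (if $s'=t_0$: each neighbor of $t_0$ other than $\ell_1$), choose an unused non-$F$ down-edge $vw$ with $w\notin V(P)$, add it to $P$, and give $w$ the role $s''$.
2. Let $n_v=\lceil q(v)/\kappa\rceil$. Choose $n_v$ unused non-$F$ down-edges $vw_j$; each starts a new partial copy $P_j$ with $v$ as $t_0$ and $w_j$ as $t_1$. For $j<n_v$, $P_j$ has the open slots $\ell_1,\dots,\ell_\kappa$. The last one, $P_{n_v}$, has the open slots $\ell_1,\dots,\ell_r$ with $r=q(v)-\kappa(n_v-1)\in[1,\kappa]$, and for each $i$ with $r<i\le\kappa$ we choose a further unused non-$F$ down-edge of $v$ and give its lower end the role $\ell_i$ in $P_{n_v}$. So there are exactly $q(v)$ open slots at $v$.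
3. Each remaining non-$F$ down-edge $vw$ starts a new partial copy with $v$ as $\ell_1$ and $w$ as $t_0$.

We check that the choices are possible. Since $G$ is simple, distinct down-edges of $v$ have distinct lower ends. Rule 1 needs at most $2h(m-1)$ edges: there are at most $2h$ up-edges and at most $m-1$ children for each. Rule 2 needs at most $q(v)+m$ edges. At each choice at most $m+1$ edges are excluded because of vertices of the partial copy. By (7),
$$2h(m-1)+q(v)+m+(m+1)\le d_Q(v)/4+2hm+2m+1 .$$
This is at most the number $d_Q(v)/2-5h$ of edges available by (6), since $d_Q(v)/4\ge15hm\ge2hm+5h+2m+1$.

If $v$ is non-busy, it lies in a nontrivial class $C$. Each non-$F$ down-edge $vw$ starts a new partial copy with $v$ as $\ell_1$ and $w$ as $t_0$. For each up-edge of $v$ not in $F$, with partial copy $P$ and role $s'$ of $v$, record the $C$-demand $(v,T_{s'})$ for $P$; if $s'=t_0$, record the demand $(v,T^-_{t_0})$ instead; record nothing if $s'\ne t_0$ is a leaf. The recorded demands are to be embedded in $C$ later.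

Let $w_0(C)$ be the total number of edges of the $C$-demands recorded at $C$. After this step every non-$F$ edge of $E(Q)$ lies in exactly one partial copy, since it is assigned at its upper end, and the vertices of each partial copy are distinct.

**Step 2 (the part that depends on $\omega$).** Now the oriented edges are used. Each $F$-edge $x\to y$ is treated at its tail $x$. If $x$ is busy and the edge is paired at $x$ with a real edge, it is one of exactly $q(x)$ such out-edges at $x$, and it will fill one of the $q(x)$ open slots at $x$. Otherwise it is an out attached end at a nontrivial class $C\ni x$. It then starts a new copy with $x$ as $t_0$ and $y$ as $\ell_1$, and we record the $C$-demand $(x,T^-_{t_0})$, which has $m-1$ edges. Thus the total number of edges of $C$ demanded is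
$$W(C,\omega)=w_0(C)+(m-1)\,d^+_\omega(c_C).\tag{8}$$
This is the affine relation that was lost in Section 6.

**Example.** Let $T$ be the path $\ell_1,t_0,t_1,s$ in the hub-and-clique graph. At a hub $v$ there are no up-edges, and rule 2 starts $q(v)$ copies with $v$ as $t_0$ and a clique vertex $w_j$ as $t_1$; each has one open slot $\ell_1$, and at $w_j$ there is a demand of one clique edge. Every other non-$F$ edge $vw$ has $v$ as $\ell_1$, and at $w$ there is a demand for a path with two edges. An $F$-edge $x\to v$ out of a clique has $v$ as $\ell_1$ and asks for a path with two edges at $x$. The $q(v)$ edges of $F$ out of $v$ fill the $q(v)$ slots. So changing $\omega$ changes the load of a clique $C$ only through the term $2d^+_\omega(c_C)$.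

## 12. Residues, open slots, and the demands inside the classes

**Step 1 (each copy is complete on paper, and the total count).** We first make sure that every copy gets exactly $m$ edges, and deduce the congruence that makes the choice of $\omega$ possible. For every $\omega$, each edge of $T$ is represented in each copy either by one edge of $E(Q)$ (a non-$F$ edge, or an $F$-edge, possibly one still to be matched to an open slot) or by one edge in exactly one $C$-demand. Indeed, the lower end of a non-$F$ edge is processed later than the upper end, and there all its remaining children are supplied by down-edges or by a demand. The upper end of a non-$F$ edge is either a leaf $\ell_1$, or a busy vertex all of whose remaining children are supplied in rule 1 or 2 (the latter including the open slots). The head of an $F$-edge is a leaf, and its tail is treated in Step 2 of Section 11.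

Each edge of $E(Q)$ is in exactly one copy. So $|E(Q)|+\sum_CW(C,\omega)$ is $m$ times the number of copies, where sums over $C$ run over nontrivial classes:
$$|E(Q)|+\sum_CW(C,\omega)\equiv0\pmod m.$$
Since $\sum_Cd^+_\omega(c_C)=|E(R')|$, and $m$ divides $|E(G)|=|E(Q)|+\sum_C|E(C)|$, (8) gives
$$\sum_C|E(C)|\equiv-|E(Q)|\equiv\sum_CW(C,\omega)\equiv\sum_Cw_0(C)-|E(R')|\pmod m .$$

**Step 2 (choice of $\omega$).** We make the remainder of each class divisible by $m$. Put $p(c_C)=w_0(C)-|E(C)|$. By the last display, $\sum_Cp(c_C)\equiv|E(R')|\pmod m$. Each loop of $R'$ contributes $1$ to the out-degree of its node in either orientation. So subtract from $p(c_C)$ the number of loops of $R'$ at $c_C$; the new function has sum congruent to the number of non-loop edges of $R'$. By Step 3 of Section 10, $R'$ without its loops is $\lambda_m$-edge-connected. The definition of $\lambda_m$ now provides an orientation $\omega$ with $d^+_\omega(c_C)\equiv p(c_C)\pmod m$ for all $C$. We fix this $\omega$. Then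
$$|E(C)|-W(C,\omega)\equiv|E(C)|-w_0(C)+d^+_\omega(c_C)\equiv0\pmod m\quad\text{for every nontrivial }C.\tag{9}$$

**Step 3 (filling the open slots).** We match the oriented edges leaving a busy vertex to the slots prepared for them, without repeating a vertex in a copy. Let $v$ be busy and $q=q(v)$. There are $q$ $F$-edges $v\to y$ to be matched to $q$ open slots; their ends $y$ are distinct as $G$ is simple. All open slots of $P_j$ are at $v$, so before we treat $v$, $V(P_j)$ is still as it was at the end of Step 1 of Section 11. The edge $vy$ may fill a slot of $P_j$ if and only if $y\notin V(P_j)$.

Every vertex of $P_j$ other than $v$ entered as the lower end of a non-$F$ edge of $P_j$. Distinct copies use distinct up-edges of $y$, and $y$ has at most $2h$ up-edges, so $y$ lies in at most $2h$ of the sets $V(P_j)$. Hence each edge $vy$ is forbidden in at most $2h\kappa$ slots. Each slot forbids at most $m$ edges, because $P_j$ has at most $m$ vertices besides $v$. By (7), $q\ge2h\kappa+m$. We verify Hall's condition for a nonempty set $Y$ of edges. If $|Y|\le q-2h\kappa$, then already one member of $Y$ has at least $q-2h\kappa\ge|Y|$ admissible slots. If $|Y|>q-2h\kappa\ge m$, then every slot is admissible for some member of $Y$, so there are $q\ge|Y|$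 admissible slots. By Hall's theorem all slots at $v$ can be filled. We do this at every busy $v$. Edges put into the same $P_j$ have distinct ends $y$, so the vertices of each copy stay distinct.

**Step 4 (embedding the demands).** It remains to supply the edges inside the classes. Treat the nontrivial classes one after another, and apply Lemma 3 to $H=C_2$ with all $C$-demands, including those of Step 2 of Section 11. A non-busy $v\in C$ occurs in at most $d_Q(v)\le L$ demands, at most one for each edge of $E(Q)$ at $v$. A busy $v\in C$ occurs in at most $u(v)\le\lambda+1$ demands, one for each out attached end $(e,v)$. By (3), Lemma 3 applies with $a(v)=L$ and $a(v)=\lambda+1$, respectively. The set revealed before a vertex is placed is the current vertex set of the copy to which the demand belongs; it has at most $m+1$ vertices, and it takes account of other demands of the same copy, in $C$ or elsewhere, that have already been partly embedded.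

So all copies are completed to subgraphs of $G$ isomorphic to $T$. They are pairwise edge-disjoint, and together they cover all of $E(Q)$ and exactly $W(C,\omega)$ edges of each nontrivial $C$, all of them in $C_2$.

**Step 5 (the rest of each class).** Finally Fact 1 decomposes what is left. For each nontrivial $C$, the remaining graph on the vertex set $C$ is simple and contains the spanning $b$-edge-connected graph $U_C$. As $b\ge50m^2$ and $|C|\ge2$, it is $50m^2$-edge-connected with minimum degree at least $b\ge l^0_T$. By (9) its size is divisible by $m$. By Fact 1 it has a $T$-edge-decomposition. Trivial classes contain no edges, and $E(Q)$ has been covered. So these decompositions, together with the copies constructed above, form a $T$-edge-decomposition of $G$.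

This proves Theorem A for non-stars, with $2\lambda_m$-edge-connectivity; stars were done in Section 3. By Lemma 1, $2\lambda_m\le6m$, and $2\lambda_m\le6m-6$ for odd $m\ge3$, so the conjecture holds with $a=6$. $\blacksquare$
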